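# Even morphisms from a finite-type Artin group to its infinitesimal braid group

**Theorem A.** Let $(W,S)$ be a finite Coxeter system with Artin group $B$, and for $s\in S$ let $\mathfrak s\in B$ be the corresponding standard generator. Let $\mathbf k$ be a field of characteristic $0$, and let $\mathcal T$ be the holonomy Lie algebra over $\mathbf k$ of the reflection arrangement of $W$, with generators $t_r$ ($r$ a reflection) in degree $1$. Then there is a morphism of groups
$$\Phi:B\longrightarrow W\ltimes\exp\widehat{\mathcal T}$$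
such that, for every $s\in S$, the element $\Phi(\mathfrak s)$ is conjugate to $s\exp(t_s)$ by some element of $\exp\widehat{\mathcal T}_{\mathrm{even}}$.

The statement is the conjecture posed in Ivan Marin, "Infinitesimal Hecke Algebras IV", arXiv:1212.1279 (2012). The theorem says that it is true, for every finite $(W,S)$ and every $\mathbf k$ of characteristic $0$. We first explain each word in it.

## The braid group, the Lie algebra, and the grading

**The group $B$.** Let $W$ act on $V=\mathbb R^n$ as a real reflection group, with set of reflections $\mathcal R$ and set of reflecting hyperplanes $\mathcal A$. For $r\in\mathcal R$ write $H_r=\ker(r-1)$, so that $wH_r=H_{wrw^{-1}}$. Put $X=V_{\mathbb C}\setminus\bigcup_{H\in\mathcal A}H_{\mathbb C}$, fix $x_0$ in the chosen Weyl chamber, and let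
$$B=\pi_1(X/W,x_0),\qquad P=\ker(B\to W)=\pi_1(X,x_0).$$
We write $b\mapsto\bar b$ for the map $B\to W$. The product in $B$ is "first path, then second path". An element $b$ lifts to a path in $X$ from $x_0$ to $\bar bx_0$, and $b_1b_2$ lifts to the lift $\gamma_1$ of $b_1$ followed by $\bar b_1\gamma_2$, where $\gamma_2$ lifts $b_2$.

The generator $\mathfrak s$ is represented by three pieces: a path $a$ in the real chamber from $x_0$ to $p+\eta v$; the half-turn $p+\eta e^{i\pi t}v$, $0\le t\le1$; the path $s(a)^{-1}$. Here $p\in H_s$ lies in the closure of the chamber and on no other hyperplane, $v\perp H_s$ points into the chamber, and $\eta>0$ is small. The half-turn ends at $p-\eta v=s(p+\eta v)$, so the pieces fit together. With the opposite orientation of the half-turn one gets $\mathfrak s^{-1}$: the lift of $\mathfrak s^{-1}$ from $x_0$ is $a$, then $p+\eta e^{-i\pi t}v$, then $s(a)^{-1}$. We shall see that $\mathfrak s\mapsto\mathfrak s^{-1}$ defines an automorphism $\varepsilon$ of $B$; replacing $\Phi$ by $\Phi\circ\varepsilon$,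 the results do not depend on this choice.

We use the following textbook facts.

1. (Brieskorn) $W$ acts freely on $X$, and $B$ is presented by the generators $\mathfrak s$ ($s\in S$) and the braid relations $\mathfrak s\mathfrak s'\mathfrak s\cdots=\mathfrak s'\mathfrak s\mathfrak s'\cdots$ with $m=\mathrm{ord}(ss')$ factors on each side.
2. $W=\langle S\mid\text{braid relations},\ s^2=1\rangle$, and each reflection is conjugate to an element of $S$. Hence $P$ is the normal closure of the $\mathfrak s^2$, that is, it is generated by the elements $b\mathfrak s^{\pm2}b^{-1}$. As a subgroup of finite index in a finitely generated group, $P$ is finitely generated.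
3. Let $\alpha_H$ be a linear form with kernel $H$. Then $P^{ab}=H_1(X,\mathbb Z)\cong\mathbb Z^{\mathcal A}$ via $\gamma\mapsto\big(\frac1{2\pi i}\oint_\gamma d\log\alpha_H\big)_H$.
4. (Steinberg) The pointwise stabilizer of a flat (an intersection of hyperplanes of $\mathcal A$) is parabolic. So each codimension-2 flat is $Z=w\,\mathrm{Fix}\langle s,s'\rangle$ with $w\in W$, $s\ne s'\in S$, and the hyperplanes containing $\mathrm{Fix}\langle s,s'\rangle$ are those of the reflections in the dihedral group $\langle s,s'\rangle$.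
5. In the degree completion $\widehat U(\mathcal T)$ of the enveloping algebra, the primitive elements ($\Delta x=x\otimes1+1\otimes x$) are the elements of $\widehat{\mathcal T}$, and the group-like elements ($\Delta g=g\otimes g$) with constant term $1$ are the elements of $\exp\widehat{\mathcal T}$.

**Definition 1 (holonomy Lie algebra).** Over a field $F$ of characteristic $0$, $\mathcal T_F$ is the Lie algebra generated by $t_r$, $r\in\mathcal R$ (we also write $t_H$ if $H=H_r$), with the relations
$$\Big[t_H,\sum_{H'\supset Z}t_{H'}\Big]=0\qquad\text{for every codimension-2 flat }Z\text{ and every }H\supset Z. \tag{1}$$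
It is graded by $\deg t_r=1$, and $W$ acts by $w\cdot t_r=t_{wrw^{-1}}$. Its completion is $\widehat{\mathcal T}_F$, and $\exp\widehat{\mathcal T}_F$ is the corresponding pro-unipotent group. The even-degree components span a Lie subalgebra $\mathcal T_{\mathrm{even}}$, with completion $\widehat{\mathcal T}_{\mathrm{even}}$ and group $\exp\widehat{\mathcal T}_{\mathrm{even}}$.

All relations are in degree 2, so the $t_r$ are a basis of the degree-1 part. Three examples:

* $W=\{1,s\}$: $\mathcal T=Ft_s$ and $\mathcal T_{\mathrm{even}}=0$.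
* $W=\langle s\rangle\times\langle s'\rangle$ with $ss'$ of order 2: the only flat $Z=H_s\cap H_{s'}$ gives $[t_s,t_{s'}]=0$, so $\mathcal T$ is abelian of dimension 2 and $\mathcal T_{\mathrm{even}}=0$.
* $W$ dihedral of order 6, with reflections $s$, $s'$, $r=ss's$: the relations say that $\Sigma=t_s+t_{s'}+t_r$ is central. Eliminating $t_r$, we see that $\mathcal T$ is the direct product of $F\Sigma$ and the free Lie algebra on $t_s,t_{s'}$. In particular $y:=[t_s,t_{s'}]\ne0$ spans degree 2, and (1) gives
$$[t_s,t_r]=-y,\qquad[t_r,t_{s'}]=-y. \tag{2}$$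

**Definition 2.** $M(F)$ is the set of morphisms $\Phi:B\to W\ltimes\exp\widehat{\mathcal T}_F$ such that each $\Phi(\mathfrak s)$ is conjugate to $s\exp t_s$ by an element of $\exp\widehat{\mathcal T}_F$. $M^+(F)\subset M(F)$ is the subset of those for which the conjugating elements can be taken in $\exp\widehat{\mathcal T}_{\mathrm{even}}$.

Theorem A says $M^+(\mathbf k)\neq\emptyset$. Note that $s\cdot t_s=t_s$, so $s$ and $e^{t_s}$ commute and $(se^{t_s})^2=e^{2t_s}$. Note also that each $\Phi\in M(F)$ covers $B\to W$.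

A second result says what happens if the $t_s$ are rescaled.

**Theorem C.** Let $(\lambda_s)_{s\in S}\in\mathbf k^S$. There is a morphism $\Phi:B\to W\ltimes\exp\widehat{\mathcal T}$ with $\Phi(\mathfrak s)$ conjugate to $s\exp(\lambda_st_s)$ by an element of $\exp\widehat{\mathcal T}$ for all $s\in S$ if and only if $\lambda$ is constant on each connected component of the Coxeter graph. In that case $\Phi$ can be chosen with conjugators in $\exp\widehat{\mathcal T}_{\mathrm{even}}$.

A third, Theorem B, describes all of $M(\mathbf k)$ and $M^+(\mathbf k)$. It needs one more object and is stated when that object is available.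

## Two reflections by hand

*Rank one.* Here $B=\mathbb Z$, and $\Phi(\mathfrak s)=se^{t_s}$ does it.

*Two commuting reflections.* The only relation is $\mathfrak s\mathfrak s'=\mathfrak s'\mathfrak s$. As $s'$ fixes $t_s$, $s$ fixes $t_{s'}$, and $[t_s,t_{s'}]=0$, the formula $\mathfrak s\mapsto se^{t_s}$, $\mathfrak s'\mapsto s'e^{t_{s'}}$ defines a morphism.

*The dihedral group of order 6.* The same formula fails. Indeed $s\cdot t_{s'}=t_r$ and $ss'\cdot t_s=t_{ss'ss's}=t_{s'}$, so moving group elements to the right,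
$$(e^{t_s}s)(e^{t_{s'}}s')(e^{t_s}s)=e^{t_s}e^{t_r}e^{t_{s'}}\cdot ss's,\qquad (e^{t_{s'}}s')(e^{t_s}s)(e^{t_{s'}}s')=e^{t_{s'}}e^{t_r}e^{t_s}\cdot s'ss'.$$
By Baker–Campbell–Hausdorff and (2), the logarithm of $e^{t_s}e^{t_r}e^{t_{s'}}$ has degree-2 part $\frac12([t_s,t_r]+[t_s,t_{s'}]+[t_r,t_{s'}])=-\frac12y$. For the other product it is $+\frac12y$. As $y\neq0$, the braid relation fails in degree 2.

Now allow even conjugators $e^{\lambda y}$ for $\mathfrak s$ and $e^{\lambda'y}$ for $\mathfrak s'$, and work modulo degree $\ge3$. Since $s(y)=[t_s,t_r]=-y$ and $s'(y)=[t_r,t_{s'}]=-y$,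
$$e^{\lambda y}e^{t_s}s\,e^{-\lambda y}=e^{\lambda y}e^{t_s}e^{-\lambda s(y)}s\equiv e^{t_s+2\lambda y}s,\qquad\text{and likewise}\quad e^{t_{s'}+2\lambda'y}s'.$$
The degree-2 parts of the two sides of the braid relation are now $2\lambda-2\lambda'+2\lambda-\frac12$ and $2\lambda'-2\lambda+2\lambda'+\frac12$, times $y$. So the braid relation holds modulo degree $\ge3$ if and only if
$$\lambda-\lambda'=\tfrac16 .$$
For instance $\lambda=\frac1{12}$, $\lambda'=-\frac1{12}$. There are solutions, they are rational, and in this degree they form an affine line.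

## Why a complex solution does not simply become rational

Over $\mathbb C$ there is an analytic source of elements of $M(\mathbb C)$: the monodromy of the KZ connection, treated in full below. The sensible plan is therefore to start from some $\Phi\in M(\mathbb C)$ and repair two defects: its coefficients are complex, and its conjugators $P_s$ need not be even.

*Coefficients.* One would like to apply a $\mathbb Q$-linear map $\rho:\mathbb C\to\mathbb Q$ with $\rho(1)=1$ to the coefficients of $\log P_s$. But the braid relations are polynomial in these coefficients, and $\rho$ is not multiplicative. The degree-2 equation above was affine-linear only because we had no conjugators in degree 1. In the dihedral group of order 6, conjugate $e^{t_s}s$ by $e^{at_{s'}}$: we get $e^{at_{s'}}e^{t_s}e^{-at_r}s$, and the logarithm of the first factor has degree-2 part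
$$\tfrac12\big(a[t_{s'},t_s]-a^2[t_{s'},t_r]-a[t_s,t_r]\big)=\tfrac12(-a-a^2+a)\,y=-\tfrac12a^2y .$$
A quadratic term is already there. For a system of polynomial equations over $\mathbb Q$, a complex solution does not give a rational one; think of $a^2=2$.

*Parity.* Let $\theta$ be the automorphism of $\mathcal T$ equal to $(-1)^m$ in degree $m$, extended by $\mathrm{id}_W$, and $\varepsilon(\mathfrak s)=\mathfrak s^{-1}$. If $\Phi\in M(F)$ with $\Phi(\mathfrak s)=P_sse^{t_s}P_s^{-1}$, then
$$\theta\Phi\varepsilon(\mathfrak s)=\theta(P_se^{-t_s}sP_s^{-1})=\theta(P_s)\,se^{t_s}\,\theta(P_s)^{-1}, \tag{3}$$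
so $\theta\Phi\varepsilon\in M(F)$ too. Even conjugators are those with $\theta(P_s)=P_s$, and one would like to replace $\Phi$ by the average of $\Phi$ and $\theta\Phi\varepsilon$. But the average of two morphisms is not a morphism.

Both repairs would work if $M(F)$ were cut out by affine-linear equations. The way to achieve this is to change the unknown. On the target side there is a canonical derivation $D_A$, multiplication by the degree. If $\Phi$ identifies a completed group algebra of $B$ with the target algebra, then $D_A$ is transported to a derivation $D$ of the completed group algebra, where $\mathfrak s$ is a *fixed* element. And $D_A$ turns the conjugacy condition into a linear one. With $x=P_sse^{t_s}P_s^{-1}$ and $u=D_A(P_s)P_s^{-1}$, we shall see that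
$$D_A(x)=[u,x]+\tfrac12\log(x^2)\,x .$$
Seen in the group algebra, $x$ is $\mathfrak s$, and the unknowns $D$ and $u$ appear only to the first order. What has to be proved is that nothing is lost: $D$ determines $\Phi$, and every $D$ satisfying the linear conditions comes from some $\Phi$.

## The completed group algebra and its associated graded

*The purpose of this section: to define the algebra $E$ on which the derivations live, and to compare its graded version with $U(\mathcal T)\rtimes W$.*

Fix a field $F$ of characteristic $0$. Let $I\subset F[P]$ be the augmentation ideal and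
$$J=\ker(F[B]\to F[W])=I\,F[B]=F[B]\,I,\qquad J^m=I^mF[B].$$

**Definition 3.** $E_F=\varprojlim F[B]/J^m$ and $E_F^m=\ker(E_F\to F[B]/J^m)$.

*Example (rank one).* Here $F[B]=F[\mathfrak s^{\pm1}]$ and $J=(\mathfrak s^2-1)$. In $E$ put $L=\frac12\log(\mathfrak s^2)$ and $z=\mathfrak se^{-L}$. Then $z^2=\mathfrak s^2e^{-2L}=1$, and $E=F[z]/(z^2-1)\otimes F[[L]]$: the extension of $F[W]$ by a power series ring, with $\mathfrak s=ze^L$.

*Finiteness and base change.* Choose $b_w\in B$ over each $w\in W$. Then $F[B]=\bigoplus_wF[P]b_w$ and $J^m=\bigoplus_wI^mb_w$. As $P$ is finitely generated, $F[P]/I^m$, hence $F[B]/J^m$, is finite-dimensional. Moreover $F[B]/J_F^m=F\otimes_{\mathbb Q}\mathbb Q[B]/J_{\mathbb Q}^m$.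

*The graded algebra.* For $g,x\in P$, $g(x-1)g^{-1}-(x-1)=[g-1,x-1]g^{-1}\in I^2$. So conjugation by $P$ is trivial on $I/I^2$, hence on $\mathrm{gr}_IF[P]$, which is generated by $I/I^2$. Thus $B$ acts on $\mathrm{gr}_IF[P]$ through $W$. The class of $b_w$ in $\mathrm{gr}^0E=F[W]$ is $w$, and $b_wg=(b_wgb_w^{-1})b_w$. So
$$\mathrm{gr}\,E_F=\mathrm{gr}_IF[P]\rtimes W,\qquad\text{generated by }\mathrm{gr}^0=F[W]\text{ and }\mathrm{gr}^1 .$$

*Coproduct.* Let $\Delta b=b\otimes b$ for $b\in B$. For $x\in P$, $b\in B$,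
$$\Delta((x-1)b)=(x-1)b\otimes xb+b\otimes(x-1)b,$$
so $\Delta(J)\subset J\otimes F[B]+F[B]\otimes J$ and $\Delta(J^m)\subset\sum_{i+j=m}J^i\otimes J^j$. Let $E\hat\otimes E$ be the completion of $F[B]\otimes F[B]$ for the filtration $\sum_{i+j=m}J^i\otimes J^j$. Choosing complements $C_i$ with $J^i=C_i\oplus J^{i+1}$ for $i<m$, we see that the $m$-th quotient is $\bigoplus_{i+j<m}C_i\otimes C_j$. So it is finite-dimensional, and the associated graded is $\mathrm{gr}E\otimes\mathrm{gr}E$. Then $\Delta$ extends to $\Delta:E\to E\hat\otimes E$. An endomorphism $D$ of $E$ with $D(E^m)\subset E^m$ for all $m$ yields $D\otimes1+1\otimes D$ on $E\hat\otimes E$. Let $\mathfrak p_F$ be the set of primitive elements of $E_F$.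

*The involution.* Inverting both sides of a braid relation gives a braid relation in the inverses, so $\varepsilon(\mathfrak s)=\mathfrak s^{-1}$ defines an automorphism of $B$ with $\varepsilon^2=1$. It covers $\mathrm{id}_W$, so $\varepsilon(P)=P$, and it extends to $E_F$, preserving the filtration and $\Delta$.

*The target algebra.* Let $A_F=\widehat U(\mathcal T_F)\rtimes W$, graded by $\deg t_r=1$, $\deg w=0$, and completed, with $t_r$ primitive and $w$ group-like. It contains $W\ltimes\exp\widehat{\mathcal T}_F$ as a group of units. Let $D_A$ be multiplication by $m$ in degree $m$. As the product and $\Delta$ are graded, $D_A$ is a derivation and $\Delta D_A=(D_A\otimes1+1\otimes D_A)\Delta$. The involution $\theta$ acts on $A_F$ by $(-1)^m$ in degree $m$ and commutes with $D_A$.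

**Lemma 1.** The primitive elements of $A_F$ are those of $\widehat{\mathcal T}_F$. A group-like element of $A_F$ with degree-0 part $w_0\in W$ lies in $(\exp\widehat{\mathcal T}_F)\,w_0$.

*Proof.* Decompose $A\hat\otimes A=\bigoplus_{w,w'}(\widehat U\hat\otimes\widehat U)(w\otimes w')$. If $x=\sum x_ww$ is primitive, the $(w,w)$-component for $w\ne1$ reads $\Delta(x_w)=0$; applying the counit to one factor, $x_w=0$. So $x=x_1\in\widehat U$ and fact 5 applies. If $g=\sum g_ww$ is group-like with degree-0 part $w_0$, the $(w,w_0)$-component for $w\neq w_0$ reads $0=g_w\otimes g_{w_0}$. As $g_{w_0}$ has constant term $1$, it is nonzero, so $g_w=0$. Thus $g=g_{w_0}w_0$ with $g_{w_0}$ group-like of constant term $1$; use fact 5. $\square$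

**Lemma 2.** For a reflection $r=\bar bs\bar b^{-1}$ ($b\in B$, $s\in S$), the class $\tau_r\in I/I^2$ of $\frac12(b\mathfrak s^2b^{-1}-1)$ depends only on $r$. The assignment $t_r\mapsto\tau_r$ defines a surjective $W$-equivariant algebra morphism $q:U(\mathcal T_F)\to\mathrm{gr}_IF[P]$, and $\tilde q=q\rtimes W:U(\mathcal T_F)\rtimes W\to\mathrm{gr}\,E_F$ is a surjection compatible with coproducts.

*Proof.* **Step 1: $\tau_r$ is well defined.** As $s(p+\eta e^{i\pi t}v)=p+\eta e^{i\pi(t+1)}v$, the element $\mathfrak s^2$ is represented by $a$, a full positive turn $p+\eta e^{i\pi t}v$ ($0\le t\le2$), and $a^{-1}$. Hence $\frac1{2\pi i}\oint d\log\alpha_H$ over it is $\delta_{H,H_s}$. The element $b\mathfrak s^2b^{-1}$ is represented by a lift $\gamma_b$ of $b$, then $\bar b$ applied to that loop, then $\gamma_b^{-1}$. Since $\alpha_H\circ\bar b$ has kernel $\bar b^{-1}H$, the integral is $\delta_{\bar b^{-1}H,H_s}=\delta_{H,H_r}$. By fact 3 the class of $b\mathfrak s^2b^{-1}$ in $P^{ab}$ depends only on $r$. From $gh-1=(g-1)+(h-1)+(g-1)(h-1)$,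 the map $g\mapsto g-1$ induces a morphism $P^{ab}\to I/I^2$, so $\tau_r$ depends only on $r$. Conjugating by an element of $B$ over $w$ gives $w\tau_r=\tau_{wrw^{-1}}$.

**Step 2: the relations (1) hold for the $\tau_r$.** By equivariance and fact 4, take $Z=\mathrm{Fix}\langle s,s'\rangle$. Let $m=\mathrm{ord}(ss')$, let $\mathfrak s_1,\mathfrak s_2,\mathfrak s_3,\dots=\mathfrak s,\mathfrak s',\mathfrak s,\dots$ (with images $s_i$), and $\Delta_0=\mathfrak s_1\cdots\mathfrak s_m$. The two alternating words of length $m$ are equal by the braid relation, so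
$$\Delta_0=\mathfrak s_2\cdots\mathfrak s_{m+1}=\mathfrak s_m\cdots\mathfrak s_1 .$$
Then $\mathfrak s\Delta_0=\mathfrak s_1\mathfrak s_2\cdots\mathfrak s_{m+1}=\Delta_0\mathfrak s_{m+1}$, and $\mathfrak s'\Delta_0=\mathfrak s_2(\mathfrak s_3\cdots\mathfrak s_{m+2})=\Delta_0\mathfrak s_{m+2}$. So conjugation by $\Delta_0$ permutes $\{\mathfrak s,\mathfrak s'\}$, and $c=\Delta_0^2$ is central in $\langle\mathfrak s,\mathfrak s'\rangle$. Moreover
$$c=\mathfrak s_1\cdots\mathfrak s_m\,\mathfrak s_m\cdots\mathfrak s_1=(b_m\mathfrak s_m^2b_m^{-1})(b_{m-1}\mathfrak s_{m-1}^2b_{m-1}^{-1})\cdots(b_1\mathfrak s_1^2b_1^{-1}),\qquad b_i=\mathfrak s_1\cdots\mathfrak s_{i-1}. \tag{4}$$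
To see this, write the middle expression as $(b_m\mathfrak s_m^2b_m^{-1})\cdot b_m\mathfrak s_{m-1}\cdots\mathfrak s_1$, note that $b_m\mathfrak s_{m-1}\cdots\mathfrak s_1=\mathfrak s_1\cdots\mathfrak s_{m-1}\mathfrak s_{m-1}\cdots\mathfrak s_1$, and repeat. The reflections $\bar b_is_i\bar b_i^{-1}=(ss')^{i-1}s$, $1\le i\le m$, are all the reflections of the dihedral group $\langle s,s'\rangle$, once each. So $c\in P$ and $c-1\equiv2\sum_{H_{r'}\supset Z}\tau_{r'}$ modulo $I^2$. If $r$ is the reflection number $i$, then $b_i\mathfrak s_i^2b_i^{-1}$ lies in $\langle\mathfrak s,\mathfrak s'\rangle$, so $b_i\mathfrak s_i^2b_i^{-1}-1$ commutes with $c-1$. In $I^2/I^3$ this gives $4[\tau_r,\sum_{r'}\tau_{r'}]=0$.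

**Step 3: surjectivity and coproducts.** $\mathrm{gr}_IF[P]$ is generated by $I/I^2$, which is spanned by the classes of $g-1$ for $g$ in a generating set of $P$; by fact 2 these are the $\pm2\tau_r$. Finally $\Delta(x-1)=(x-1)\otimes x+1\otimes(x-1)$ shows that the class of $x-1$ ($x\in P$) is primitive in $\mathrm{gr}E$, and $w$ is group-like. So $\tilde q$ respects coproducts on generators, hence everywhere. $\square$

**Lemma 3.** $\varepsilon$ acts on $\mathrm{gr}^mE$ as the scalar $(-1)^m$.

*Proof.* It is the identity on $\mathrm{gr}^0=F[W]$. It sends $\tau_r$ to the class of $\frac12(\varepsilon(b)\mathfrak s^{-2}\varepsilon(b)^{-1}-1)$, which is $-\tau_r$ because $\overline{\varepsilon(b)}=\bar b$. And $\mathrm{gr}E$ is generated by $\mathrm{gr}^0$ and the $\tau_r$. $\square$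

**Lemma 4.** Let $\Phi\in M(F)$. Then $\Phi$ extends to an isomorphism $\hat\Phi:E_F\to A_F$ of complete filtered algebras compatible with $\Delta$. Moreover $\tilde q$ is an isomorphism and $\mathrm{gr}\,\hat\Phi=\tilde q^{-1}$.

*Proof.* $\Phi$ covers $B\to W$, so $\Phi(P)\subset\exp\widehat{\mathcal T}$ and $\Phi(I)\subset A^{\ge1}$. Thus $\Phi(J^m)\subset A^{\ge m}$ and $\Phi$ extends to a filtered morphism $\hat\Phi$. It is compatible with $\Delta$ because $\Phi(B)$ consists of group-like elements and $B$ spans a dense subspace. On graded objects, $w\mapsto w$. If $\Phi(\mathfrak s)=P_sse^{t_s}P_s^{-1}$, then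
$$\Phi(b\mathfrak s^2b^{-1})=\Phi(b)P_s\,e^{2t_s}\,P_s^{-1}\Phi(b)^{-1},$$
and as $\Phi(b)\in(\exp\widehat{\mathcal T})\bar b$, its degree-1 part is $2\,\bar b\cdot t_s=2t_r$ with $r=\bar bs\bar b^{-1}$. So $\mathrm{gr}\hat\Phi(\tau_r)=t_r$, that is, $\mathrm{gr}\hat\Phi\circ\tilde q=\mathrm{id}$. Hence $\tilde q$ is injective; it is surjective by Lemma 2, so $\tilde q$ and $\mathrm{gr}\hat\Phi$ are inverse isomorphisms. By induction on $m$, $E/E^m\to A/A^{\ge m}$ is an isomorphism, and so is the limit $\hat\Phi$, which is an isomorphism of filtered algebras. $\square$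

## The affine space of derivations

**Definition 4.** $\mathcal D(F)$ is the set of $F$-linear maps $D:E_F\to E_F$ such that

1. $D$ is a derivation, $D(E^m)\subset E^m$, and $D$ acts on $E^m/E^{m+1}$ as multiplication by $m$, for all $m\ge0$;
2. $\Delta D=(D\otimes1+1\otimes D)\Delta$;
3. for each $s\in S$ there is $u_s\in\mathfrak p_F$ with $D(\mathfrak s)=[u_s,\mathfrak s]+\frac12\log(\mathfrak s^2)\,\mathfrak s$.

The logarithm converges since $\mathfrak s^2\in1+E^1$. The conditions are affine-linear in $(D,(u_s)_s)$, so the set of such pairs is empty or an affine space; $\mathcal D(F)$ is its image under a linear projection, hence empty or an affine subspace of $\mathrm{End}_F(E_F)$. Let $\mathcal D(F)^\varepsilon$ be the set of $D\in\mathcal D(F)$ commuting with $\varepsilon$.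

*Example (rank one).* $E$ is commutative, so (3) forces $D(\mathfrak s)=L\mathfrak s$ with $L=\frac12\log(\mathfrak s^2)$. A continuous derivation is determined by this, so $\mathcal D(F)$ has at most one element. The derivation with $D(L)=L$, $D(z)=0$ satisfies $D(\mathfrak s)=D(ze^L)=L\mathfrak s$; it corresponds to $D_A$ under $\mathfrak s\mapsto se^{t_s}$, and it lies in $\mathcal D(F)$ by Proposition 6 below.

**Theorem B.** $M(\mathbf k)$ is in natural bijection $\Phi\mapsto D_\Phi$ with the nonempty affine $\mathbf k$-space $\mathcal D(\mathbf k)$. Under it $M^+(\mathbf k)$ corresponds to the nonempty affine subspace $\mathcal D(\mathbf k)^\varepsilon$ of derivations commuting with $\varepsilon$. Moreover $M^+(\mathbf k)=\{\Phi\in M(\mathbf k):\theta\Phi\varepsilon=\Phi\}$.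

**Lemma 5.** $\mathcal D(F)$ is stable under $D\mapsto\varepsilon D\varepsilon$. If $D$ satisfies (3) with $(u_s)$, then $\varepsilon D\varepsilon$ satisfies (3) with $(\varepsilon(u_s))$.

*Proof.* (1) and (2) hold because $\varepsilon$ is an involutive automorphism preserving the filtration and $\Delta$: for $x\in E^m$, $(\varepsilon D\varepsilon-m)x=\varepsilon(D-m)\varepsilon x\in E^{m+1}$. For (3), since $\log(\mathfrak s^2)$ commutes with $\mathfrak s$,
$$D(\mathfrak s^{-1})=-\mathfrak s^{-1}D(\mathfrak s)\mathfrak s^{-1}=[u_s,\mathfrak s^{-1}]-\tfrac12\log(\mathfrak s^2)\,\mathfrak s^{-1}.$$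
Applying $\varepsilon$,
$$\varepsilon D\varepsilon(\mathfrak s)=[\varepsilon(u_s),\mathfrak s]-\tfrac12\log(\mathfrak s^{-2})\,\mathfrak s=[\varepsilon(u_s),\mathfrak s]+\tfrac12\log(\mathfrak s^2)\,\mathfrak s, \tag{5}$$
and $\varepsilon(u_s)$ is primitive. $\square$

**Proposition 6.** If $\Phi\in M(F)$, then $D_\Phi:=\hat\Phi^{-1}D_A\hat\Phi\in\mathcal D(F)$. If $\Phi\in M^+(F)$, then $\theta\Phi\varepsilon=\Phi$ and $D_\Phi$ commutes with $\varepsilon$.

*Proof.* **Step 1: conditions (1) and (2).** By Lemma 4, $\hat\Phi$ is an isomorphism of filtered algebras compatible with $\Delta$, and $D_A$ has the corresponding properties on $A$.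

**Step 2: condition (3), by differentiating the conjugacy.** Let $x=\Phi(\mathfrak s)=P_sse^{t_s}P_s^{-1}$ and $u=D_A(P_s)P_s^{-1}$. Since $P_s$ is group-like, $\Delta(D_AP_s)=D_AP_s\otimes P_s+P_s\otimes D_AP_s$; multiplying on the right by $P_s^{-1}\otimes P_s^{-1}$, $\Delta u=u\otimes1+1\otimes u$. As $D_A(s)=0$ and $D_A(t_s)=t_s$, we have $D_A(se^{t_s})=t_s\,se^{t_s}$. Also $D_A(P_s^{-1})=-P_s^{-1}u$. So
$$D_A(x)=ux+(P_st_sP_s^{-1})x-xu=[u,x]+\tfrac12\log(x^2)\,x,$$
because $x^2=P_se^{2t_s}P_s^{-1}$. Apply $\hat\Phi^{-1}$: (3) holds with $u_s=\hat\Phi^{-1}(u)$, which is primitive.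

**Step 3: parity.** If the $P_s$ are even, then $\theta(P_s)=P_s$ and (3) of the previous discussion, that is, the displayed equation numbered (3), gives $\theta\Phi\varepsilon(\mathfrak s)=\Phi(\mathfrak s)$ for all $s$. So $\theta\Phi\varepsilon=\Phi$, hence $\hat\Phi\varepsilon=\theta\hat\Phi$ and $\varepsilon\hat\Phi^{-1}=\hat\Phi^{-1}\theta$. As $\theta$ commutes with $D_A$, $D_\Phi\varepsilon=\hat\Phi^{-1}D_A\theta\hat\Phi=\hat\Phi^{-1}\theta D_A\hat\Phi=\varepsilon D_\Phi$. $\square$

## Integrating a derivation back to a morphism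

**Proposition 7.** Assume that $\tilde q:U(\mathcal T_F)\rtimes W\to\mathrm{gr}E_F$ is an isomorphism. Let $D\in\mathcal D(F)$. There is an isomorphism $\kappa_D:E_F\to A_F$ of complete filtered algebras, compatible with $\Delta$, with $\kappa_DD=D_A\kappa_D$ and $\mathrm{gr}\,\kappa_D=\tilde q^{-1}$; and $\Phi:=\kappa_D|_B\in M(F)$. If $D$ commutes with $\varepsilon$, then $\Phi\in M^+(F)$.

*Proof.* **Step 1: split the filtration of $E$ by the eigenspaces of $D$.** On the finite-dimensional space $E/E^N$, $D$ preserves the filtration and acts on $\mathrm{gr}^m$ by the scalar $m$, $0\le m<N$. So $\prod_{m<N}(D-m)=0$ there, and since these scalars are distinct (characteristic $0$), $D$ is diagonalizable. Let $x\ne0$ in $E/E^N$ with $Dx=mx$, and let $k$ be maximal such that $x\in E^k/E^N$. In $\mathrm{gr}^k$ the class of $x$ is nonzero and is multiplied by both $k$ and $m$, so $k=m$. Thus the $m$-eigenspace lies in $E^m/E^N$ and injects into $\mathrm{gr}^m$. Comparing the sum of the dimensions with $\dim E/E^N=\sum_{m<N}\dim\mathrm{gr}^m$,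 it maps isomorphically onto $\mathrm{gr}^m$. The projection $E/E^{N+1}\to E/E^N$ commutes with $D$, so for $m<N$ it maps $m$-eigenspace to $m$-eigenspace, isomorphically because both are identified with $\mathrm{gr}^m$. In the limit,
$$E=\prod_mE_m,\qquad E_m=\ker(D-m)\cong\mathrm{gr}^mE,\qquad E^N=\prod_{m\ge N}E_m .$$
As $D$ is a derivation, $E_iE_j\subset E_{i+j}$, and the class of a product in $\mathrm{gr}^{i+j}$ is the product of the classes. So $E\cong\prod_m\mathrm{gr}^mE$ as algebras. Composing with $\tilde q^{-1}$ gives $\kappa_D$; by construction $\kappa_DD=D_A\kappa_D$ and $\mathrm{gr}\,\kappa_D=\tilde q^{-1}$.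

**Step 2: $\kappa_D$ respects $\Delta$.** From the quotients computed when $E\hat\otimes E$ was defined, with $C_i$ replaced by $E_i$, we have $E\hat\otimes E=\prod_{i,j}E_i\otimes E_j$. On $E_i\otimes E_j$ the operator $D\otimes1+1\otimes D$ is the scalar $i+j$, so its $m$-eigenspace is $\bigoplus_{i+j=m}E_i\otimes E_j$, which contains $\Delta(E_m)$ by condition (2). On this eigenspace $\kappa_D\otimes\kappa_D$ is "take the class in $\mathrm{gr}^m(E\hat\otimes E)$, then apply $\tilde q^{-1}\otimes\tilde q^{-1}$". The class of $\Delta x$, for $x\in E_m$, is $\mathrm{gr}\Delta$ of the class of $x$. As $\tilde q$ is compatible with coproducts, $(\kappa_D\otimes\kappa_D)\Delta x=\Delta\kappa_D(x)$, and the same on all of $E$ by continuity.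

**Step 3: $\Phi$ takes values in $W\ltimes\exp\widehat{\mathcal T}$.** For $b\in B$, $\kappa_D(b)$ is group-like by Step 2, and its degree-0 part is the class $\bar b$ of $b$ in $\mathrm{gr}^0=F[W]$. By Lemma 1, $\Phi(b)\in(\exp\widehat{\mathcal T})\,\bar b$.

**Step 4: remove the commutator by a gauge change.** Fix $s$, let $x=\Phi(\mathfrak s)$ and $u=\kappa_D(u_s)$. By Step 2 and Lemma 1, $u\in\widehat{\mathcal T}$, and condition (3) reads $D_Ax=[u,x]+\frac12\log(x^2)x$. The equation
$$D_A(Q)=uQ,\qquad Q_0=1, \tag{6}$$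
has a unique solution in $\widehat U(\mathcal T)$, given by $mQ_m=\sum_{i=1}^mu_iQ_{m-i}$ for $m\ge1$ (recall that $u$ has no part of degree $0$). Both $\Delta Q$ and $Q\otimes Q$ solve $(D_A\otimes1+1\otimes D_A)Y=(u\otimes1+1\otimes u)Y$ with constant term $1$, whose solution is unique by the same recursion. So $Q$ is group-like and $Q\in\exp\widehat{\mathcal T}$. Put $y=Q^{-1}xQ$. Since $D_A(Q^{-1})=-Q^{-1}u$,
$$D_Ay=Q^{-1}\big(-ux+[u,x]+\tfrac12\log(x^2)x+xu\big)Q=\ell y,\qquad\ell:=\tfrac12\log(y^2). \tag{7}$$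

**Step 5: $\ell=t_s$.** As $y\in(\exp\widehat{\mathcal T})s$, we have $y^2\in\exp\widehat{\mathcal T}$ and $\ell\in\widehat{\mathcal T}$. The degree-1 part of $y^2=Q^{-1}\kappa_D(\mathfrak s^2)Q$ is that of $\kappa_D(\mathfrak s^2)$, namely $\tilde q^{-1}(2\tau_s)=2t_s$. So $\ell=t_s+(\text{degree}\ge2)$. Being a power series in $y^2-1$, $\ell$ commutes with $y$, and (7) gives
$$D_A(e^{2\ell})=D_A(y^2)=\ell y^2+y\ell y=2\ell e^{2\ell}. \tag{8}$$
Suppose $\ell\neq t_s$ and write $\ell=t_s+\ell_k+(\text{degree}>k)$ with $k\ge2$ and $\ell_k\ne0$ of degree $k$. A product of $\ell_k$ with any element of positive degree has degree $>k$, so modulo degree $>k$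
$$e^{2\ell}\equiv e^{2t_s}+2\ell_k,\qquad D_A(e^{2\ell})\equiv2t_se^{2t_s}+2k\ell_k,\qquad2\ell e^{2\ell}\equiv2t_se^{2t_s}+2\ell_k .$$
By (8), $k\ell_k=\ell_k$, a contradiction as $k\ge2$. Hence $\ell=t_s$.

**Step 6: $y=se^{t_s}$.** Put $z=ye^{-t_s}$. Since $y$ commutes with $\ell=t_s$, (7) gives $D_Az=t_sye^{-t_s}-yt_se^{-t_s}=0$. So $z$ is homogeneous of degree $0$, equal to the degree-0 part of $y$, which is $s$. Hence $y=se^{t_s}$ and $\Phi(\mathfrak s)=Q\,s\exp(t_s)\,Q^{-1}$. This proves $\Phi\in M(F)$.

**Step 7: parity.** Suppose $D=\varepsilon D\varepsilon$. Then $\varepsilon$ preserves each $E_m\cong\mathrm{gr}^mE$ and acts on it by $(-1)^m$ (Lemma 3), so $\kappa_D\varepsilon=\theta\kappa_D$. Averaging condition (3) of Definition 4 with equation (5), we may replace $u_s$ by the primitive element $\frac12(u_s+\varepsilon(u_s))$. Then $u=\kappa_D(u_s)$ satisfies $\theta(u)=u$. With this $u$ in Step 4, $D_A(\theta Q)=\theta(uQ)=u\,\theta(Q)$ and $\theta(Q)_0=1$, so $\theta(Q)=Q$ by uniqueness in (6). Thus $\theta(\log Q)=\log Q$,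 the odd components of $\log Q$ vanish, and $Q\in\exp\widehat{\mathcal T}_{\mathrm{even}}$. $\square$

## The KZ connection gives a point over the complex numbers

**Proposition 8.** $M(\mathbb C)\neq\emptyset$.

*Proof.* Let $\omega_H=d\log\alpha_H$, $h=i/\pi$ and $\omega=h\sum_{H\in\mathcal A}t_H\,\omega_H$, a 1-form on $X$ with values in $\mathcal T_{\mathbb C}$.

**Step 1: $\omega\wedge\omega=0$, so that transport depends only on homotopy classes.** We need Arnold's relation $\omega_1\wedge\omega_2+\omega_2\wedge\omega_3+\omega_3\wedge\omega_1=0$ for three distinct hyperplanes through one $Z$. Rescaling the forms, which does not change $d\log$, we may take $\alpha_3=\alpha_1+\alpha_2$, and then the left side is $\frac{\alpha_3-\alpha_1-\alpha_2}{\alpha_1\alpha_2\alpha_3}\,d\alpha_1\wedge d\alpha_2=0$. It follows that, for a fixed $H_0\supset Z$,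
$$\omega_H\wedge\omega_{H'}=\omega_{H_0}\wedge\omega_{H'}-\omega_{H_0}\wedge\omega_H\qquad\text{for all }H,H'\supset Z,$$
the cases where two of $H,H',H_0$ coincide being immediate. Every pair $H\neq H'$ lies over exactly one codimension-2 flat, namely $H\cap H'$, and diagonal terms vanish. So, choosing an $H_0\supset Z$ for each $Z$,
$$\omega\wedge\omega=h^2\sum_Z\sum_{H,H'\supset Z}t_Ht_{H'}\,\omega_H\wedge\omega_{H'}=h^2\sum_Z\sum_{H'\supset Z}\Big[\sum_{H\supset Z}t_H,\ t_{H'}\Big]\,\omega_{H_0}\wedge\omega_{H'}=0$$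
by (1). Also $d\omega=0$, so $d\omega=\omega\wedge\omega$: for each $N$, $d-\omega$ is a flat connection on the trivial bundle over $X$ with finite-dimensional fibre $\widehat U/\widehat U^{\ge N}$, where $\widehat U=\widehat U(\mathcal T_{\mathbb C})$.

**Step 2: define $\Phi$ by transport.** For a path $\gamma$ in $X$ let $T_\gamma=f(1)$, where $f'=\omega(\gamma')f$, $f(0)=1$, solved in $\widehat U$ degree by degree. $\Delta f$ and $f\otimes f$ solve the same linear equation, with coefficient $\omega\otimes1+1\otimes\omega$, and have the same initial value, so $T_\gamma\in\exp\widehat{\mathcal T}_{\mathbb C}$. By Step 1, $T_\gamma$ depends only on the homotopy class of $\gamma$ with fixed endpoints. Clearly $T_{\gamma_1\text{ then }\gamma_2}=T_{\gamma_2}T_{\gamma_1}$. Since $w^*\omega_H=d\log(\alpha_H\circ w)=\omega_{w^{-1}H}$, we have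
$$w^*\omega=h\sum_Ht_H\,\omega_{w^{-1}H}=h\sum_Ht_{wH}\,\omega_H=w(\omega),$$
with $w$ acting on the coefficients; hence $T_{w\gamma}=w(T_\gamma)$. For $b\in B$ represented by $\gamma$ from $x_0$ to $\bar bx_0$ put $\Phi(b)=T_\gamma^{-1}\bar b$. As $b_1b_2$ is represented by $\gamma_1$ then $\bar b_1\gamma_2$,
$$\Phi(b_1b_2)=T_{\gamma_1}^{-1}\,\bar b_1(T_{\gamma_2}^{-1})\,\bar b_1\bar b_2=T_{\gamma_1}^{-1}\bar b_1\,T_{\gamma_2}^{-1}\bar b_2=\Phi(b_1)\Phi(b_2).$$

**Step 3: reduce $\Phi(\mathfrak s)$ to the half-turn.** Let $\sigma$ be the half-turn. The path of $\mathfrak s$ is $a$, $\sigma$, $s(a)^{-1}$, so its transport is $s(T_a)^{-1}T_\sigma T_a$, and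
$$\Phi(\mathfrak s)=T_a^{-1}T_\sigma^{-1}\,s(T_a)\,s=T_a^{-1}\,(T_\sigma^{-1}s)\,T_a .$$

**Step 4: the symmetry of the connection near $p$.** Let $j(z)=p+zv$ for $|z|<\eta'$, with $\eta'>\eta$ so small that $j(z)$ meets no $H_{\mathbb C}$ with $H\neq H_s$. Then $j^*\omega=h(t_s/z+R(z))\,dz$ with
$$R(z)=\sum_{H\ne H_s}\frac{\alpha_H(v)}{\alpha_H(p)+z\alpha_H(v)}\,t_H,$$
holomorphic with values in degree 1. As $sp=p$ and $sv=-v$, $s\circ j(z)=j(-z)$. So $j^*s^*\omega$ is the pullback of $j^*\omega$ under $z\mapsto-z$, namely $h(t_s/z-R(-z))\,dz$. By Step 2 it is also $s(j^*\omega)=h(t_s/z+s(R(z)))\,dz$. Hence $s(R(z))=-R(-z)$.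

**Step 5: a local normal form.** There is a unique holomorphic $G(z)\in\widehat U$ on the disc with $G(0)=1$, degree-0 part $1$, and
$$G'=h\Big(\frac{[t_s,G]}z+RG\Big). \tag{9}$$
Indeed $G_k'=h([t_s,G_{k-1}]/z+RG_{k-1})$ for $k\ge1$. The right side is holomorphic, for $k=1$ because $[t_s,1]=0$, and for $k\ge2$ because $G_{k-1}(0)=0$. Integrate from $0$. Both $\Delta G$ and $G\otimes G$ solve the analogue of (9) in $\widehat U\hat\otimes\widehat U$ with $t_s\otimes1+1\otimes t_s$ and $R\otimes1+1\otimes R$, with degree-0 part $1$ and value $1$ at $0$. The same uniqueness gives $\Delta G=G\otimes G$, so $G(z)\in\exp\widehat{\mathcal T}_{\mathbb C}$. Next, by Step 4 $s(R(-z))=-R(z)$, so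
$$\frac d{dz}\,s(G(-z))=-h\,s\Big(\frac{[t_s,G(-z)]}{-z}+R(-z)G(-z)\Big)=h\Big(\frac{[t_s,s(G(-z))]}z+R(z)\,s(G(-z))\Big),$$
and uniqueness in (9) gives $s(G(-z))=G(z)$.

**Step 6: compute.** By (9), $f=G(z)e^{ht_s\log z}$ satisfies $f'=h(t_s/z+R)f$. Continuing $\log z$ along $\sigma$ from $\log\eta$ to $\log\eta+i\pi$, we get $T_\sigma=G(-\eta)\,e^{i\pi ht_s}\,G(\eta)^{-1}$. Since $i\pi h=-1$, and since $Ys=s\cdot s(Y)$ for $Y\in\widehat U$,
$$T_\sigma^{-1}s=G(\eta)\,e^{t_s}\,G(-\eta)^{-1}s=G(\eta)\,e^{t_s}s\;s(G(-\eta))^{-1}=G(\eta)\,se^{t_s}\,G(\eta)^{-1}.$$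
With Step 3, $\Phi(\mathfrak s)=P_s\,s\exp(t_s)\,P_s^{-1}$ with $P_s=T_a^{-1}G(\eta)\in\exp\widehat{\mathcal T}_{\mathbb C}$. So $\Phi\in M(\mathbb C)$. $\square$

## Descent to the rationals and averaging: Theorem A

*Proof of Theorem A.* **Step 1: $\tilde q$ is an isomorphism over every $F$.** By Proposition 8 and Lemma 4 it is one over $\mathbb C$. Since $\tilde q_F=F\otimes\tilde q_{\mathbb Q}$, it is one over $\mathbb Q$, hence over every $F$ of characteristic $0$. So Proposition 7 is available everywhere.

**Step 2: a derivation over $\mathbb C$.** Propositions 8 and 6 give $D_{\mathbb C}\in\mathcal D(\mathbb C)$, with elements $u_s^{\mathbb C}\in\mathfrak p_{\mathbb C}$ as in condition (3) of Definition 4.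

**Step 3: a linear retraction makes it rational.** Complete $1$ to a $\mathbb Q$-basis of $\mathbb C$ and let $\rho:\mathbb C\to\mathbb Q$ be $\mathbb Q$-linear with $\rho(1)=1$ and $\rho=0$ on the other basis elements. As $E_{\mathbb C}=\varprojlim(E_{\mathbb Q}/E_{\mathbb Q}^m)\otimes\mathbb C$, the maps $\mathrm{id}\otimes\rho$ induce $\rho_*:E_{\mathbb C}\to E_{\mathbb Q}$, and likewise $\rho_*$ on $E\hat\otimes E$. Since products and $\Delta$ are defined over $\mathbb Q$,

* $\rho_*$ is the identity on $E_{\mathbb Q}$, and $\rho_*(xyz)=x\,\rho_*(y)\,z$ for $x,z\in E_{\mathbb Q}$, $y\in E_{\mathbb C}$;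
* $\rho_*(E_{\mathbb C}^m)\subset E_{\mathbb Q}^m$ and $\Delta\rho_*=\rho_*\Delta$;
* $\rho_*(y\otimes x)=\rho_*(y)\otimes x$ and $\rho_*(x\otimes y)=x\otimes\rho_*(y)$ for $x\in E_{\mathbb Q}$, $y\in E_{\mathbb C}$.

Nowhere do we need $\rho$ to be multiplicative: values of $D_{\mathbb C}$ are only ever multiplied by elements of $E_{\mathbb Q}$. Put $D_{\mathbb Q}=\rho_*\circ D_{\mathbb C}|_{E_{\mathbb Q}}$. We check that $D_{\mathbb Q}\in\mathcal D(\mathbb Q)$.

1. For $x,y\in E_{\mathbb Q}$, $D_{\mathbb Q}(xy)=\rho_*(D_{\mathbb C}(x)\,y+x\,D_{\mathbb C}(y))=D_{\mathbb Q}(x)y+xD_{\mathbb Q}(y)$. For $x\in E_{\mathbb Q}^m$, $D_{\mathbb Q}x-mx=\rho_*(D_{\mathbb C}x-mx)\in E_{\mathbb Q}^{m+1}$; in particular $D_{\mathbb Q}(E^m_{\mathbb Q})\subset E^m_{\mathbb Q}$.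
2. For $b\in B$, $\Delta D_{\mathbb Q}b=\rho_*(D_{\mathbb C}b\otimes b+b\otimes D_{\mathbb C}b)=D_{\mathbb Q}b\otimes b+b\otimes D_{\mathbb Q}b$. By linearity and continuity, condition (2) holds on $E_{\mathbb Q}$.
3. $D_{\mathbb Q}(\mathfrak s)=[\rho_*u_s^{\mathbb C},\mathfrak s]+\frac12\log(\mathfrak s^2)\mathfrak s$, because $\mathfrak s$ and $\log(\mathfrak s^2)\mathfrak s$ lie in $E_{\mathbb Q}$. And $\Delta\rho_*u_s^{\mathbb C}=\rho_*(u_s^{\mathbb C}\otimes1+1\otimes u_s^{\mathbb C})=\rho_*u_s^{\mathbb C}\otimes1+1\otimes\rho_*u_s^{\mathbb C}$, so $\rho_*u_s^{\mathbb C}$ is primitive.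

**Step 4: averaging makes it even.** By Lemma 5, $\varepsilon D_{\mathbb Q}\varepsilon\in\mathcal D(\mathbb Q)$. As $\mathcal D(\mathbb Q)$ is an affine space, $D:=\frac12(D_{\mathbb Q}+\varepsilon D_{\mathbb Q}\varepsilon)\in\mathcal D(\mathbb Q)$, and $D$ commutes with $\varepsilon$. By Proposition 7, $\kappa_D|_B\in M^+(\mathbb Q)$.

**Step 5: arbitrary $\mathbf k$.** $\mathcal T_{\mathbf k}=\mathbf k\otimes\mathcal T_{\mathbb Q}$ as graded Lie algebras with $W$-action. Composing with $W\ltimes\exp\widehat{\mathcal T}_{\mathbb Q}\to W\ltimes\exp\widehat{\mathcal T}_{\mathbf k}$ gives an element of $M^+(\mathbf k)$. $\square$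

## All solutions form an affine space: Theorem B

*Proof of Theorem B.* **Step 1: nonemptiness.** By Theorem A, $M^+(\mathbf k)\neq\emptyset$, so by Proposition 6 $\mathcal D(\mathbf k)$ and $\mathcal D(\mathbf k)^\varepsilon$ are nonempty. Both are affine, since commuting with $\varepsilon$ is a linear condition. By Step 1 of the proof of Theorem A, $\tilde q$ is an isomorphism over $\mathbf k$.

**Step 2: $\Phi\mapsto D_\Phi$ is surjective.** Let $D\in\mathcal D(\mathbf k)$ and $\Phi=\kappa_D|_B\in M(\mathbf k)$. The continuous maps $\hat\Phi$ and $\kappa_D$ agree on $B$, hence are equal, and $D_\Phi=\kappa_D^{-1}D_A\kappa_D=D$.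

**Step 3: it is injective.** Let $\Phi\in M(\mathbf k)$ and $D=D_\Phi$. Then $\hat\Phi\kappa_D^{-1}$ is a filtered automorphism of $A_{\mathbf k}$ commuting with $D_A$. So it preserves the eigenspaces of $D_A$, that is, it is graded. Its associated graded is $\tilde q^{-1}\tilde q=\mathrm{id}$ (Lemma 4 and Proposition 7), so it is the identity. Hence $\Phi=\kappa_{D_\Phi}|_B$ is determined by $D_\Phi$.

**Step 4: the even part.** By Proposition 6, $\Phi\in M^+(\mathbf k)$ implies $D_\Phi\in\mathcal D(\mathbf k)^\varepsilon$. By Proposition 7, $D\in\mathcal D(\mathbf k)^\varepsilon$ implies $\kappa_D|_B\in M^+(\mathbf k)$. So the bijection maps $M^+(\mathbf k)$ onto $\mathcal D(\mathbf k)^\varepsilon$.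

**Step 5: the symmetry criterion.** If $\Phi\in M^+(\mathbf k)$, then $\theta\Phi\varepsilon=\Phi$ by Proposition 6. Conversely let $\Phi\in M(\mathbf k)$ with $\theta\Phi\varepsilon=\Phi$. Then $\hat\Phi\varepsilon=\theta\hat\Phi$, and as in Step 3 of the proof of Proposition 6, $D_\Phi$ commutes with $\varepsilon$. By Step 4, $\Phi=\kappa_{D_\Phi}|_B\in M^+(\mathbf k)$. $\square$

## Which parameters are possible: Theorem C

For two commuting reflections, $\mathfrak s\mapsto se^{\lambda_st_s}$, $\mathfrak s'\mapsto s'e^{\lambda_{s'}t_{s'}}$ is a morphism for all $\lambda_s,\lambda_{s'}$. When $s$ and $s'$ are joined in the Coxeter graph, one might expect a free parameter for each conjugacy class of reflections. The theorem says that there are fewer: if $ss'$ has order 4, for example, $s$ and $s'$ may be non-conjugate, but $\lambda_s=\lambda_{s'}$ is forced. The reason is a computation in degree 2.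

*Proof of sufficiency.* Let $\lambda$ have the value $\lambda_j$ on the $j$-th component $S_j$ of the Coxeter graph. Each reflection belongs to exactly one component, and the roots of different components span orthogonal subspaces $V_j$. If $H,H'$ belong to different components, a hyperplane containing $Z=H\cap H'$ has its root in the span of the roots of $H$ and $H'$ and in some $V_j$, so it is $H$ or $H'$; relation (1) then says $[t_H,t_{H'}]=0$. All other relations involve hyperplanes of a single component. Hence $t_H\mapsto\lambda_jt_H$ ($H$ in component $j$) preserves the relations and defines a graded $W$-equivariant endomorphism $\mu$ of $\mathcal T$. Take $\Phi\in M^+(\mathbf k)$ from Theorem A, with $\Phi(\mathfrak s)=Q_sse^{t_s}Q_s^{-1}$ and $Q_s\in\exp\widehat{\mathcal T}_{\mathrm{even}}$, and compose with $\mathrm{id}_W\ltimes\exp\mu$. Writing $\mu$ also for the induced map on $\exp\widehat{\mathcal T}$, the image of $\mathfrak s$ becomes $\mu(Q_s)\,se^{\lambda_st_s}\,\mu(Q_s)^{-1}$, with $\mu(Q_s)\in\exp\widehat{\mathcal T}_{\mathrm{even}}$.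

*Proof of necessity.* **Step 1: $\lambda$ extends to a class function on reflections.** Let $\Phi$ be as in the theorem. It covers $B\to W$, so $\Phi(P)\subset\exp\widehat{\mathcal T}$, and as in the proof of Lemma 4
$$\log\Phi(b\mathfrak s^2b^{-1})=2\lambda_st_r+(\text{degree}\ge2),\qquad r=\bar bs\bar b^{-1}. \tag{10}$$
The degree-1 part of $\log\Phi|_P$ is a morphism to an abelian group, so it factors through $P^{ab}$, and the class of $b\mathfrak s^2b^{-1}$ in $P^{ab}$ depends only on $r$ (Step 1 of the proof of Lemma 2). As $t_r\ne0$, $\lambda_s$ depends only on $r$: setting $\lambda_r:=\lambda_s$ defines a class function on $\mathcal R$ extending $\lambda$.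

**Step 2: reduction to an even bond.** It suffices to show $\lambda_s=\lambda_{s'}$ when $m=\mathrm{ord}(ss')\ge3$. If $m$ is odd, the identity $\mathfrak s\Delta_0=\Delta_0\mathfrak s_{m+1}=\Delta_0\mathfrak s'$ from the proof of Lemma 2 shows that $s,s'$ are conjugate, so $\lambda_s=\lambda_{s'}$ by Step 1. Let $m\ge4$ be even.

**Step 3: the central element gives a relation in degree 2.** Let $Z=\mathrm{Fix}\langle s,s'\rangle$, $V_Z=\mathrm{span}\{t_r:H_r\supset Z\}$, $\Sigma=\sum_{H_r\supset Z}t_r$. By (4) and (10), $\log\Phi(c)=2\sum_{H_{r'}\supset Z}\lambda_{r'}t_{r'}+(\text{degree}\ge2)$. As $c$ is central in $\langle\mathfrak s,\mathfrak s'\rangle$, this commutes with $\log\Phi(b_i\mathfrak s_i^2b_i^{-1})$ for each $i$. In degree 2,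
$$\lambda_r\Big[t_r,\sum_{H_{r'}\supset Z}\lambda_{r'}t_{r'}\Big]=0\quad\text{in }\mathcal T,\qquad\text{for all }r\text{ with }H_r\supset Z. \tag{11}$$

**Step 4: the centralizer of $t_r$ in $V_Z$.** The degree-2 part of the free Lie algebra on the $t_H$ is the exterior square of their span. Since each pair $H\ne H'$ lies over exactly one codimension-2 flat, this is $\bigoplus_{Z'}\Lambda^2V_{Z'}$, where $V_{Z'},\Sigma_{Z'}$ are defined for $Z'$ as $V_Z,\Sigma$ are for $Z$. All relations being in degree 2, the degree-2 part of $\mathcal T$ is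
$$\bigoplus_{Z'}\Lambda^2V_{Z'}\big/(V_{Z'}\wedge\Sigma_{Z'})=\bigoplus_{Z'}\Lambda^2(V_{Z'}/\mathbf k\Sigma_{Z'}).$$
So for $x\in V_Z$, $[t_r,x]=0$ if and only if the images of $t_r$ and $x$ in $V_Z/\mathbf k\Sigma$ are linearly dependent. The image of $t_r$ is nonzero, as $Z$ lies in at least two hyperplanes. Hence $[t_r,x]=0$ if and only if $x\in\mathrm{span}(t_r,\Sigma)$.

**Step 5: comparison of coefficients.** The reflection number $i$ of $\langle s,s'\rangle$ is $\bar b_is_i\bar b_i^{-1}$, conjugate in $\langle s,s'\rangle$ to $s$ for $i$ odd and to $s'$ for $i$ even. So among the $m$ reflections there are $m/2\ge2$ conjugates of $s$ with $i$ odd, where $\lambda_{r'}=\lambda_s$, and $m/2\ge2$ conjugates of $s'$ with $i$ even, where $\lambda_{r'}=\lambda_{s'}$. If $\lambda_s\neq0$, take $r=s$ in (11): by Step 4, $\sum\lambda_{r'}t_{r'}\in\mathrm{span}(t_s,\Sigma)$ has all its coefficients equal, except possibly that of $t_s$. Choose a reflection other than $s$ with $i$ odd; its coefficient $\lambda_s$ equals the coefficient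 $\lambda_{s'}$ of $t_{s'}$. If $\lambda_{s'}\ne0$, take $r=s'$ and argue in the same way. Otherwise both are $0$. In all cases $\lambda_s=\lambda_{s'}$. $\square$
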